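# Orthogonal exponentials on the ball are uniformly bounded in number

## 1. Frequencies on a line

Let $d\ge 2$ and let $B\subset\mathbb R^d$ be the closed Euclidean unit ball. For $\lambda\in\mathbb R^d$ put $e_\lambda(x)=e^{2\pi i\lambda\cdot x}$.

**Definition (orthogonal set of exponentials).** A set $\Lambda\subset\mathbb R^d$ is an orthogonal set of exponentials for $B$ if the functions $e_\lambda$, $\lambda\in\Lambda$, are pairwise orthogonal in $L^2(B)$.

Since $\langle e_\lambda,e_{\lambda'}\rangle=\int_B e^{2\pi i(\lambda-\lambda')\cdot x}\,dx=\widehat{\mathbf 1_B}(\lambda'-\lambda)$, orthogonality says that all differences of distinct elements of $\Lambda$ are zeros of $\widehat{\mathbf 1_B}$. This transform is a nonzero constant times $|\xi|^{-d/2}J_{d/2}(2\pi|\xi|)$, so it is radial, and it is positive at $0$. If $j_1<j_2<\cdots$ are the positive zeros of $J_{d/2}$, then orthogonality of $\Lambda$ means exactly that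
$$|\lambda-\lambda'|\in\{j_m/2\pi : m\ge1\}\qquad\text{for all distinct }\lambda,\lambda'\in\Lambda .$$
So the subject is point sets all of whose distances lie in a prescribed discrete set.

The problem is taken from Mihail N. Kolountzakis, "Orthogonal Fourier Analysis on Domains", arXiv:2408.15361 (2024). It is known that the ball is not spectral, meaning that $L^2(B)$ has no orthogonal basis of exponentials, and that every orthogonal set of exponentials for the ball is finite. Is there a constant $C(d)$ that bounds the size of all of them, or are there arbitrarily large ones? Small sets are easy to make: the vertices of a regular simplex whose side is one of the numbers $j_m/2\pi$ form an orthogonal set with $d+1$ elements.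

We begin with the case in which all frequencies lie on one line. We need one classical fact, McMahon's expansion, quoted in full in Section 2: with $b=m+\frac{d-1}4$,
$$j_m^2=\pi^2b^2-\frac{d^2-1}{4}+O(b^{-2}).$$
Here $\beta=4b$ is a positive integer. The set $8\Lambda$ has distances $r=8\cdot j_m/2\pi=4j_m/\pi$, and
$$r^2=\beta^2-c+O(\beta^{-2}),\qquad c=\frac{4(d^2-1)}{\pi^2}\ne0. \tag{1}$$
After the dilation, every distance is almost the square root of a perfect square shifted by one fixed constant.

**Proposition L (collinear sets).** Let $\delta_0>0$, $K'\ge0$, $c\ne0$, and let $\mathcal R\subset[\delta_0,\infty)$ be such that each $r\in\mathcal R$ has an integer $\beta\ge1$ with $|r^2-\beta^2+c|\le K'\beta^{-2}$. Then the sets of collinear points with all distances in $\mathcal R$ have bounded size.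

*Proof.* Fix one $\beta(r)$ for each $r\in\mathcal R$. Constants in $O(\cdot)$ depend on $\delta_0,K',c$. Since $|r^2-\beta^2|\le|c|+K'$, for large $r$ we have $r/2\le\beta\le2r$ and $|r-\beta|=O(1/\beta)$, so $r+\beta=2\beta+O(1/\beta)$ and
$$r-\beta=\frac{r^2-\beta^2}{r+\beta}=\frac{-c+O(\beta^{-2})}{2\beta\,(1+O(\beta^{-2}))}=-\frac{c}{2\beta}+O(\beta^{-3}).$$

Let $x<y<z$ be points on the line whose mutual distances lie in $\mathcal R$ and are at least $D$, with $D$ large. Put $p=\beta(y-x)$, $s=\beta(z-y)$, $t=\beta(z-x)$; by symmetry let $p\le s$. Also $t\ge\frac12(z-x)\ge\frac12(y-x)\ge\frac p4$. The relation $(y-x)+(z-y)=z-x$ becomes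
$$p+s-t=\frac c2\Big(\frac1p+\frac1s-\frac1t\Big)+O(p^{-3}).$$
The right side is $O(1/p)$ and $p\ge D/2$, so for $D$ large it is less than $1$ in absolute value. The left side is an integer; hence $t=p+s$. Then
$$\frac{c}{2}\Big(\frac1p+\frac1s-\frac1{p+s}\Big)=O(p^{-3}).$$
The bracket is at least $1/p$, so $|c|/(2p)=O(p^{-3})$, that is, $p^2=O(1)$. This is false for $D$ large. So there is a $D$ such that no three of our points have mutual distances $\ge D$.

Finally list a collinear set as $x_1<x_2<\cdots$. Consecutive points are at distance $\ge\delta_0$, so with $l=\lceil D/\delta_0\rceil$ the points $x_1,x_{1+l},x_{1+2l}$ would have mutual distances $\ge D$. Hence the set has at most $2l$ points. $\square$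

The proof uses about $c$ only that it is not zero, and this is needed. For the interval $[-1,1]\subset\mathbb R$ the transform of the indicator function is $\sin(2\pi\xi)/(\pi\xi)$, the distances allowed are $\frac12,1,\frac32,\dots$, so $c=0$ after dilation by $2$, and $\frac12\mathbb Z$ is an infinite orthogonal set.

What changes when the points leave the line? Three things. First, the linear relation among three distances disappears; what remains is a rank condition on matrices of squared distances, and in determinants $c$ enters polynomially. Second, in a linear relation the error is governed by the smallest distance alone, but in a polynomial relation the errors at small distances are multiplied by powers of large distances. Third, on the line the integer $t$ was forced to equal $p+s$, and a nonzero multiple of $c$ was left over; in general we shall be left with a rational number minus $c$, and must know that it is not too close to zero. These points shape the hypotheses of the next section.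

## 2. Distances near $\sqrt{\beta^2-c}$ and the theorems

**Theorem 1.** For every $d\ge2$ there is $C(d)<\infty$ with $|\Lambda|\le C(d)$ for every orthogonal set of exponentials $\Lambda$ for $B\subset\mathbb R^d$.

So the answer to the question is yes, in particular for the disk. The simplex shows $C(d)\ge d+1$. The bound that comes out is very large, because Ramsey's theorem is used, and the optimal constant is not determined here. The theorem follows from a statement about distance sets.

**Theorem 2.** Let $d\ge 1$, $\delta_0>0$, $c_2\in\mathbb R$, $K\ge 0$, and let $c\in\mathbb R\setminus\mathbb Q$ satisfy $|c-p/q|\ge\kappa q^{-\mu}$ for all integers $p$ and $q\ge1$, where $\kappa>0$, $\mu\ge 1$. Let $\mathcal R\subset[\delta_0,\infty)$ be such that for each $r\in\mathcal R$ there is an integer $\beta\ge1$ with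
$$|r^2-(\beta^2-c+c_2\beta^{-2})|\le K\beta^{-4}.\tag{2}$$
Then there is $C<\infty$, depending only on $d,\delta_0,c,\kappa,\mu,c_2,K$, such that every $X\subset\mathbb R^d$ with $|x-y|\in\mathcal R$ for all distinct $x,y\in X$ has $|X|\le C$.

The condition on $c$ says that $c$ is not approximated by rationals faster than a power of the denominator. For instance $\sqrt2$ satisfies it with $\mu=2$, $\kappa=\frac14$. If $0\le p/q\le2$, then $|\sqrt2-p/q|=|2q^2-p^2|/\big(q^2(\sqrt2+p/q)\big)\ge1/(4q^2)$, because $2q^2-p^2$ is a nonzero integer. If $p/q>2$ or $p/q<0$, the difference exceeds $\frac14$. The infimum of the exponents $\mu$ that are admissible for all large $q$ (with $\kappa=1$, say) is the irrationality exponent of $c$.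

The same method gives a dichotomy, in which $\sigma$ is the surface measure on the sphere.

**Theorem 3.** Let $d\ge2$.

* (a) Let $\gamma>-1$ be rational. Orthogonal sets of exponentials in $L^2(B,(1-|x|^2)^\gamma dx)$ are uniformly bounded in size if and only if $\frac d2+\gamma\ne\frac12$, i.e. unless $(d,\gamma)=(2,-\frac12)$. In the exceptional case there is an infinite one.
* (b) Orthogonal sets of exponentials in $L^2(S^{d-1},\sigma)$ are uniformly bounded in size if and only if $d\neq3$. For $d=3$ there is an infinite one.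

Theorem 1 is the case $\gamma=0$ of (a). (In (a), $\frac d2+\gamma=\frac12$ with $\gamma>-1$ forces $d<3$, so $d=2$.)

### Bessel zeros satisfy the hypotheses

We deduce Theorems 1 and 3 from Theorem 2.

**Step 1: orthogonality as a distance condition.** The Fourier transform of $(1-|x|^2)^\gamma_+$ is a nonzero constant times $|\xi|^{-\nu}J_\nu(2\pi|\xi|)$ with $\nu=\frac d2+\gamma$; that of $\sigma$ has the same form with $\nu=\frac d2-1$. In all cases $\nu\ge0$ is rational, and the transform is positive at $0$. So orthogonality means that all distances between distinct points lie in $\{j_{\nu,m}/2\pi:m\ge1\}$, where $j_{\nu,1}<j_{\nu,2}<\cdots$ are the positive zeros of $J_\nu$.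

**Step 2: the exceptional case $\nu=\frac12$.** Here $J_{1/2}(2\pi r)$ is proportional to $r^{-1/2}\sin2\pi r$, the allowed distances are $\frac12,1,\frac32,\dots$, and $\frac12\mathbb Ze_1$ (with $e_1$ the first unit vector) is an infinite orthogonal set. This is $(d,\gamma)=(2,-\frac12)$ in (a) and $d=3$ in (b).

**Step 3: the expansion (2) when $\nu\ne\frac12$.** Put $b=m+\frac\nu2-\frac14\ge\frac34$. McMahon's expansion (Watson, *Theory of Bessel Functions*, §15.53; DLMF 10.21.19) says
$$j_{\nu,m}=\pi b-\frac{4\nu^2-1}{8\pi b}+\frac{e'}{b^3}+O(b^{-5}).$$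
Squaring,
$$j_{\nu,m}^2=\pi^2b^2-\frac{4\nu^2-1}4+\frac{e}{b^2}+O(b^{-4}),\qquad e=\frac{(4\nu^2-1)^2}{64\pi^2}+2\pi e',$$
as $m\to\infty$, with $e,e'$ depending only on $\nu$. Since $b\ge\frac34$ for every $m\ge1$, only finitely many bounded quantities are left out, and enlarging the implied constants makes the estimates valid for all $m\ge1$. Choose a positive integer $Q$ with $Q(\frac\nu2-\frac14)\in\mathbb Z$, which exists as $\nu$ is rational (for the ball $\frac\nu2-\frac14=\frac{d-1}4$ and $Q=4$ works). Then $\beta=Qb$ is a positive integer, and the distances in $2Q\Lambda$, namely $2Q\cdot j_{\nu,m}/2\pi=Qj_{\nu,m}/\pi$, satisfy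
$$\Big(\frac{Qj_{\nu,m}}\pi\Big)^2=\beta^2-\frac{Q^2(4\nu^2-1)}{4\pi^2}+\frac{Q^4e}{\pi^2\beta^2}+O(\beta^{-4}).$$
This is (2) with $c=Q^2(4\nu^2-1)/(4\pi^2)$ and $c_2=Q^4e/\pi^2$. For the ball, $c=4(d^2-1)/\pi^2$, as in (1). The distances are at least $\delta_0=Qj_{\nu,1}/\pi>0$.

**Step 4: $c$ is badly approximable.** Since $\nu\ge0$, $\nu\ne\frac12$, we have $c=\theta/\pi^2$ with $\theta$ a nonzero rational. As $|c-p/q|=|(-c)-(-p)/q|$, we may suppose $\theta=a/b'$ with integers $a,b'\ge1$. By Rhin–Viola (*On a permutation group related to $\zeta(2)$*, Acta Arith. 77 (1996), 23–56), $\zeta(2)=\pi^2/6$, hence also $\pi^2$, has irrationality exponent $<5.4413$. So $|\pi^2-p/q|\ge q^{-6}$ for all large $q$; for each of the finitely many other $q$, the minimum over $p$ of $|\pi^2-p/q|$ is positive because $\pi^2$ is irrational. Hence $|\pi^2-p/q|\ge\kappa_1q^{-6}$ for all integers $p$ and $q\ge1$, with some $\kappa_1\in(0,1]$.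

Let $p,q$ be integers, $q\ge1$. If $|c-p/q|\ge c/2$, then $|c-p/q|\ge\frac c2q^{-6}$. Otherwise $p/q\in(\frac c2,\frac{3c}2)$, so $p\ge1$. Since $\theta/c=\pi^2$,
$$\frac{\theta q}{cp}\Big|c-\frac pq\Big|=\Big|\frac{\theta q}{p}-\pi^2\Big|=\Big|\pi^2-\frac{aq}{b'p}\Big|\ge\kappa_1(b'p)^{-6}\ge\kappa_1\big(\tfrac32b'cq\big)^{-6}.$$
As $\frac{cp}{\theta q}\ge\frac{c^2}{2\theta}$, we get $|c-p/q|\ge\kappa q^{-6}$ for a suitable $\kappa>0$. In particular $c$ is irrational, and $\mu=6$ is admissible. Theorem 2 applied to $2Q\Lambda$ bounds $|\Lambda|$. This proves Theorems 1 and 3, given Theorem 2. $\square$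

### Conventions for the rest

The data are $d,\delta_0,c,\kappa,\mu,c_2,K$. For each $r\in\mathcal R$ fix one integer $\beta(r)\ge1$ satisfying (2). The constants in $O(\cdot)$, and $C$, depend only on the data (and, in Proposition A, on the exponent $\tau$ there); $C$ may change from line to line. By (2), $|r^2-\beta(r)^2|\le|c|+|c_2|+K$, hence $|r-\beta(r)|\le C/r$. So there is $r_*$ depending on the data such that for $r\in\mathcal R$, $r\ge r_*$,
$$r/2\le\beta(r)\le2r,\qquad r^2=\beta(r)^2-c+O(r^{-2}).\tag{3}$$

## 3. Two patterns in a large set: comparable distances and chains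

Errors at small distances may be multiplied by large distances, so we first sort point sets by how their scales compare.

**Definition ($A$-chain).** An $A$-chain of length $k$ is a sequence $x_0,\dots,x_k$ with $R_{i+1}\ge R_i^A$ for $1\le i<k$, where $R_i=|x_i-x_0|$.

For example, on the real line $x_0=0$ and $x_i=2^{A^{i-1}}$ for $1\le i\le k$ form an $A$-chain of length $k$. The opposite pattern is a set whose diameter is at most a fixed power of its least distance. A large set contains one of the two patterns.

**Lemma 1.** Let $A>1$, $k\ge2$, $n\ge2$, $r_0>1$, and let $X\subset\mathbb R^d$ be finite with all distances $\ge r_0$ and $|X|\ge (2k)^{kn}$. Then $X$ contains an $A$-chain of length $k$, or an $n$-point subset $Y$ with $\operatorname{diam}Y\le(\operatorname{mindist}Y)^{A^3}$.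

*Proof.* Suppose there is no $A$-chain of length $k$.

**Step 1: seen from one point, many others are at comparable distances.** Let $x\in X$ and $\emptyset\ne Y\subset X\setminus\{x\}$. Let $R_1$ be the least distance from $x$ to $Y$, and let $R_{i+1}$ be the least distance from $x$ to $Y$ that is $\ge R_i^A$, if there is one. Since $R_i>1$, the sequence increases strictly. It has at most $k-1$ terms, since $k$ terms would give an $A$-chain of length $k$ based at $x$. Every distance $D$ from $x$ to $Y$ lies in some $[R_i,R_i^A)$: take $i$ maximal with $R_i\le D$; if $D\ge R_i^A$, then $R_{i+1}$ would exist and be $\le D$. By the pigeonhole principle,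
$$\text{some interval }[R,R^A)\text{ contains the distances from }x\text{ to at least }|Y|/k\text{ points of }Y.\tag{4}$$

**Step 2: a sequence in which each point sees all later ones at its own scale.** Let $m=kn$, $Y_0=X$. For $0\le i<m$ pick $x_i\in Y_i$, and by (4) choose $Y_{i+1}\subset Y_i\setminus\{x_i\}$ whose distances from $x_i$ lie in some $[S_i,S_i^A)$ and with
$$|Y_{i+1}|\ge(|Y_i|-1)/k\ge|Y_i|/(2k).$$
Inductively $|Y_i|\ge(2k)^{m-i}$, which is at least $2$ for $i<m$; this is what the last inequality needs, and it makes $Y_i\setminus\{x_i\}$ nonempty. Since $|Y_m|\ge1$, we can pick $x_m\in Y_m$. Now $|x_i-x_j|\in[S_i,S_i^A)$ for $i<j\le m$.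

**Step 3: the scales $S_i$ can be made comparable, by looking back from $x_m$.** Apply (4) with base $x_m$ to $\{x_0,\dots,x_{m-1}\}$: for at least $m/k=n$ indices $i$ we have $|x_i-x_m|\in[R,R^A)$. For these $i$, $S_i\le|x_i-x_m|<R^A$ and $S_i^A>|x_i-x_m|\ge R$. So all distances among these $x_i$ lie in $(R^{1/A},R^{A^2})$. Any $n$ of them form a set $Y$ with $\operatorname{diam}Y\le R^{A^2}=(R^{1/A})^{A^3}\le(\operatorname{mindist}Y)^{A^3}$. $\square$

Theorem 2 will follow by ruling out each pattern at large scale.

**Proposition A.** For every $\tau\ge1$ there are $n_A\ge 2$ and $r_A>1$ (depending on the data and $\tau$) such that no $n_A$-point set $Y\subset\mathbb R^d$ with all distances in $\mathcal R$ has $r:=\operatorname{mindist}Y\ge r_A$ and $\operatorname{diam}Y\le r^\tau$.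

**Proposition B.** There are $A>1$, $k\ge2$, $r_B>1$ (depending on the data) such that there is no $A$-chain of length $k$ with all distances $|x_i-x_j|$ ($i\ne j$) in $\mathcal R$ and $R_1\ge r_B$.

*Propositions A and B imply Theorem 2.* Take $A,k,r_B$ from Proposition B, put $\tau=A^3$, take $n_A,r_A$ from Proposition A, and put $r_0=\max(r_A,r_B,2)$. It suffices to bound finite $X$. All distances in $X$ are $\ge\delta_0$, so the balls of radius $\delta_0/2$ about its points have disjoint interiors, and comparison of volumes shows that a ball of radius $r_0$ contains at most $(1+2r_0/\delta_0)^d$ points of $X$. Choosing points greedily and discarding those closer than $r_0$ to a chosen point, we obtain $X'\subset X$ with all distances $\ge r_0$ and $|X'|\ge|X|/(1+2r_0/\delta_0)^d$. If $|X'|\ge(2k)^{kn_A}$, Lemma 1 would give a chain excluded by Proposition B or a set excluded by Proposition A. So $|X'|<(2k)^{kn_A}$. $\square$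

## 4. Comparable distances: clustered eigenvalues against an integer discriminant

Let $Y=\{x_1,\dots,x_n\}$ have all distances in $\mathcal R$, $r=\operatorname{mindist}Y\ge\max(r_*,2)$ and $R=\operatorname{diam}Y\le r^\tau$. The linear relation on the line is replaced by this: since $|x_i-x_j|^2=|x_i|^2+|x_j|^2-2x_i\cdot x_j$, the matrix $L_{ij}=|x_i-x_j|^2+c$ is the sum of a matrix depending on $i$ only, a matrix depending on $j$ only, and $-2$ times a Gram matrix of vectors in $\mathbb R^d$. So $\operatorname{rank}L\le d+2$.

Let $M$ be the symmetric integer matrix with $M_{ii}=0$ and $M_{ij}=\beta(|x_i-x_j|)^2$ for $i\ne j$. By (3),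
$$M=L-cI+E,\qquad E_{ii}=0,\quad|E_{ij}|\le Cr^{-2}.\tag{5}$$
(On the diagonal, $L_{ii}-c=0=M_{ii}$.)

Recall Weyl's inequality: if $S$ and $E$ are real symmetric matrices, then the $i$-th largest eigenvalues of $S$ and $S+E$ differ by at most the operator norm of $E$. Here the operator norm of $E$ is at most $\delta:=nCr^{-2}$, and $L-cI$ has the eigenvalue $-c$ with multiplicity at least $n-d-2$. Hence all but at most $d+2$ eigenvalues of $M$, with multiplicity, lie within $\delta$ of $-c$. All eigenvalues satisfy $|\lambda|\le n\max|M_{ij}|\le4nR^2$, because $\beta(|x_i-x_j|)\le2|x_i-x_j|\le2R$.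

A sensible first attempt is to look at $\det(M+cI)$. It satisfies
$$|\det(M+cI)|\le\delta^{\,n-d-2}(4nR^2+|c|)^{d+2},$$
and since $R\le r^\tau$ this is extremely small once $n$ is large compared with $\tau$. If $c$ were an integer, the determinant would be an integer and so would vanish. But $c$ is not an integer. The determinant is $\pm$ the value at $-c$ of the characteristic polynomial of $M$, an integer polynomial of degree $n$, and our hypothesis bounds from below only expressions $|qc-p|$ that are linear in $c$. Nothing prevents a value of a polynomial of degree $n$ from being this small. Here the attempt stops.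

The way past this point is to compare the clustered eigenvalues with each other, so that $c$ drops out. If $F\in\mathbb Z[x]$ is monic with roots $\lambda_1,\dots,\lambda_\ell$, its discriminant $\prod_{i<j}(\lambda_i-\lambda_j)^2$ is a symmetric polynomial in the roots with integer coefficients, hence an integer. If $F$ is irreducible in $\mathbb Z[x]$, it is irreducible in $\mathbb Q[x]$ by Gauss's lemma, so its roots are distinct and the discriminant is not $0$. For example, the discriminant of $x^2+ax+b$ is $a^2-4b$, so two real conjugate quadratic integers differ by at least $1$. A cluster of conjugate numbers produces about $\ell^2$ small factors, while the at most $d+2$ eigenvalues outside the cluster spoil only about $\ell$ of them. We need only see that some irreducible factor of large degree is present, and this is where $c\notin\mathbb Z$ is used.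

*Proof of Proposition A.* Let $\ell_0\ge8(d+2)(2\tau+1)+1$ be an integer and $n=n_A=(d+2)\ell_0$. Suppose $Y$ is as above, with $n$ points. Let $\alpha=\operatorname{dist}(c,\mathbb Z)$; as $c$ is irrational, $0<\alpha<\frac12$. Choose $r_A\ge\max(r_*,2)$ so large that $r\ge r_A$ implies $\delta<\alpha$, $2\delta\le r^{-1}$ and $8n\le r$. This is possible because $\delta=nCr^{-2}$ and $n$ is fixed. Call an eigenvalue $\lambda$ of $M$ exceptional if $|\lambda+c|>\delta$; there are at most $d+2$ of these. All eigenvalues are real, as $M$ is symmetric.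

**Step 1: an irreducible factor of degree at least $\ell_0$.** Factor the characteristic polynomial of $M$ into monic irreducible polynomials in $\mathbb Z[x]$. We claim that each factor $F$ has an exceptional root. Suppose not, and let $a$ be the integer nearest to $-c$, so $|a+c|=\alpha$. Then every root of $F$ is within $\alpha+\delta$ of $a$, and $|F(a)|\le(\alpha+\delta)^{\deg F}<1$ since $\alpha+\delta<2\alpha<1$. As $F(a)$ is an integer, $F(a)=0$. So $a$ is a root of $F$, hence within $\delta<\alpha$ of $-c$, contradicting $|a+c|=\alpha$. Therefore the number of factors, with multiplicity, is at most $d+2$, and some factor $F$ has degree $\ell\ge n/(d+2)=\ell_0$.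

**Step 2: the discriminant of this factor is too small.** Let $e\le d+2$ be the number of exceptional roots of $F$, and let $\lambda_1,\dots,\lambda_\ell$ be its roots, which are distinct. There are $\binom{\ell-e}2$ pairs of non-exceptional roots, each pair at distance at most $2\delta$. There are at most $e\ell$ other pairs, each at distance at most $8nR^2$. Using $2\delta\le r^{-1}$, $8n\le r$ and $R\le r^\tau$,
$$1\le\prod_{i<j}|\lambda_i-\lambda_j|^2\le(2\delta)^{(\ell-e)(\ell-e-1)}(8nR^2)^{2e\ell}\le r^{-(\ell-e)(\ell-e-1)+2e\ell(2\tau+1)}.\tag{6}$$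
Since $r>1$, it follows that $(\ell-e)(\ell-e-1)\le2e\ell(2\tau+1)$. Now $\ell\ge\ell_0\ge2(d+2)+2\ge2e+2$, so $\ell-e-1\ge\ell/2$ and the left side is at least $\ell^2/4$. Hence $\ell\le8e(2\tau+1)\le8(d+2)(2\tau+1)<\ell_0$, a contradiction. $\square$

This argument cannot treat chains by itself. It needs more than $8(d+2)^2(2\tau+1)$ points. But an $A$-chain $x_0,\dots,x_n$ with distances greater than $1$ has diameter at least $R_n\ge R_1^{A^{n-1}}\ge(\operatorname{mindist})^{A^{n-1}}$. So $n+1$ points force $\tau\ge A^{n-1}$, and if $A\ge2$ then $8(d+2)^2(2\tau+1)>16\cdot2^{n-1}\ge16n>n+1$.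

## 5. Chains: the integers $n_{ij}$ and their rank

### Parameters and plan

Suppose $x_0=0,x_1,\dots,x_k$ is a chain with all distances in $\mathcal R$. Put
$$v_i=x_i,\quad R_i=|v_i|,\quad u_i=v_i/R_i,\quad\beta_j=\beta(R_j),\quad n_{ij}=\beta_j-\beta(|v_j-v_i|)\in\mathbb Z\quad(i<j).$$
We shall see that
$$2v_i\cdot v_j\approx R_i^2+2\beta_jn_{ij}-n_{ij}^2\quad(i<j),\qquad v_j\cdot v_j\approx\beta_j^2-c .$$

The first thing to try is the Gram determinant of $d+1$ of these vectors, which vanishes. Even before one looks at the errors there is an obstruction. With $R_i^2\approx\beta_i^2-c$, the matrix $(2v_i\cdot v_j)$ is approximately an integer matrix minus $c$ times the matrix with $2$ on the diagonal and $1$ elsewhere, so its determinant is approximately an integer polynomial in $c$ of degree $d+1$. As in Section 4, our hypothesis on $c$ gives no lower bound for such a value.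

So we want a vanishing $(d+1)\times(d+1)$ determinant into which $c$ enters through one entry at a time: a matrix dominated by its diagonal, with each diagonal entry close to a rational number of small denominator minus $c$. For this we look for combinations $w_h=v_h+\sum_{i<h}y_iv_i$ such that $2w_h\cdot v_j$ is almost independent of $j$ for $j>h$, while at $j=h$ the value differs from this constant by (rational) $-\,c$. The combination must cancel both $2\beta_jn_{ij}$ and $n_{ij}^2$ for all later $j$ at once, with coefficients that do not depend on $j$. That is possible because the integer matrix $(n_{ij})$ has low rank, exactly and not only approximately.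

Fix
$$m_d=d+\tfrac{d(d+1)}2,\quad C_1=6m_d+1,\quad C_2=C_1+4,\quad C_3=2\mu+1,$$
$$A=4(C_2+C_3)+7d+3,\qquad k'=4d+3+\tfrac{d(d+1)}2 .$$
Recall Ramsey's theorem: for all $t$ and $l$ there is $N$ such that for every $2$-coloring of the $t$-subsets of $\{1,\dots,N\}$, some $l$-subset has all its $t$-subsets of one color. Applying it in turn to $2$-subsets, $4$-subsets, up to $2(d+1)$-subsets, with the sizes chosen backwards from $k'$, we obtain $k$ such that, whenever for each $t\le d+1$ the $2t$-subsets of $\{1,\dots,k\}$ are $2$-colored, some $k'$-subset is monochromatic for every $t\le d+1$.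

Finally, $r_B\ge\max(2,2r_*)$ is chosen large in terms of the data. "For $r_B$ large" below refers to finitely many requirements, each saying that a constant depending on the data is at most a fixed positive power of $R$ for every $R\ge r_B$. We suppose that a chain of length $k$ as in Proposition B exists, translated so that $x_0=0$, and derive a contradiction. All $R_i$ are $\ge r_B$, and $R_i\le R_j^{1/A}$ for $i<j$.

### Exact linear relations among nearly integral inner products

**Step 1: expand the inner products.** The purpose is to replace $v_i\cdot v_j$ by integers up to a very small error. Let $i<j$. Since $A\ge2$ and $r_B\ge2$, $R_i\le R_j^{1/2}$ and $R_j\ge4$, so $R_i\le R_j/2$ and $|v_j-v_i|\in[R_j/2,2R_j]$. As $R_j/2\ge r_*$, (3) applies to both $R_j$ and $|v_j-v_i|$. From $|r-\beta(r)|\le C/r$,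
$$|n_{ij}|\le\big|R_j-|v_j-v_i|\big|+O(R_j^{-1})\le R_i+O(R_j^{-1})\le2R_i$$
for $r_B$ large. Now apply (2) to both squares on the right of $2v_i\cdot v_j=R_i^2+R_j^2-|v_j-v_i|^2$, where $\beta(|v_j-v_i|)=\beta_j-n_{ij}\ge R_j/4$ and $\beta_j\ge R_j/2$. The constants $-c$ cancel. The integer parts give $\beta_j^2-(\beta_j-n_{ij})^2=2\beta_jn_{ij}-n_{ij}^2$. The terms with $c_2$ give
$$\big|\beta_j^{-2}-(\beta_j-n_{ij})^{-2}\big|=\frac{|n_{ij}|\,|2\beta_j-n_{ij}|}{\beta_j^2(\beta_j-n_{ij})^2}=O(R_iR_j^{-3}),$$
and the remainders are $O(R_j^{-4})$. Hence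
$$2v_i\cdot v_j=R_i^2+2\beta_jn_{ij}-n_{ij}^2+\varepsilon_{ij},\qquad|\varepsilon_{ij}|\le CR_iR_j^{-3}\qquad(i<j).\tag{7}$$
Dividing by $2R_j$ and using $\beta_j/R_j=1+O(R_j^{-2})$ and $|n_{ij}|\le2R_i$,
$$u_j\cdot v_i=n_{ij}+O(R_i^2/R_j)\qquad(i<j).\tag{8}$$

**Step 2: large minors of $(n_{ij})$ vanish.** The inner products $u_j\cdot v_i$ have rank at most $d$; integrality transfers this to the $n_{ij}$. For index sets $I<J$, meaning $\max I<\min J$, let $N[I,J]=(n_{ij})_{i\in I,\,j\in J}$. We claim: if $|I|=|J|=d+1$, then $\det N[I,J]=0$.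

Indeed $\det(u_j\cdot v_i)_{i\in I,j\in J}=0$, since the vectors lie in $\mathbb R^d$. Let $H=R_{\max I}$. Entries of both matrices are at most $2H$ in absolute value. Since $R_j\ge H^A$ for $j\in J$, (8) shows that corresponding entries differ by $O(H^{2-A})$. Replacing rows one at a time writes the difference of the two determinants as a sum of $d+1$ determinants, each with one row of size $O(H^{2-A})$ and $d$ rows with entries at most $2H$. So
$$|\det N[I,J]|\le(d+1)\,(d+1)!\,(2H)^d\,O(H^{2-A})\le CH^{d+2-A}\le C/H<1$$
for $r_B$ large, because $A\ge d+3$. The determinant is an integer, hence $0$.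

**Step 3: make the rank uniform along the chain.** Rank can vary from block to block; Ramsey's theorem removes this. For $t\le d+1$ color each $2t$-subset of $\{1,\dots,k\}$, written as $I\cup J$ with $I<J$ and $|I|=|J|=t$, by whether $\det N[I,J]$ is zero or not. Pass to $k'$ indices for which the color is constant for every $t\le d+1$, and relabel them $1,\dots,k'$. A subsequence of a chain with the same $x_0$ is again a chain, with $R_1\ge r_B$, and its $n_{ij}$ are those of the old chain. Note $k'\ge2(d+1)$, so sets of each size $2t$ occur. Let $s$ be the largest $t\le d+1$ for which the color is "nonzero", and $s=0$ if there is none. By Step 2, $0\le s\le d$. All $s\times s$ minors $\det N[I,J]$ with $I<J$ are nonzero, and all $(s+1)\times(s+1)$ minors with $I<J$ vanish.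

Let $I_0=\{1,\dots,s\}$, $J_0=\{k'-s+1,\dots,k'\}$, $q=|\det N[I_0,J_0]|\ge1$ (and $q=1$ if $s=0$). For $j>s$ let $g_j=(n_{1j},\dots,n_{sj})^T\in\mathbb Z^s$. For $s<i\le k'-s$ let $a_i\in\mathbb Q^s$ be the row vector with $N[\{i\},J_0]=a_iN[I_0,J_0]$. Then
$$n_{ij}=a_ig_j\qquad(s<i\le k'-s,\ i<j\le k').\tag{9}$$
For $j\in J_0$ this is the definition of $a_i$. For $j\notin J_0$ we have $i<j<\min J_0$, and the $(s+1)\times(s+1)$ matrix $N[I_0\cup\{i\},\{j\}\cup J_0]$ is singular. Its rows $I_0$ are independent already on the columns $J_0$. So row $i$ is a combination of the rows $I_0$, and the coefficients, being determined by the columns $J_0$, are those of $a_i$; column $j$ gives (9). If $s=0$, (9) says $n_{ij}=0$, the vanishing of the $1\times1$ minors.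

Next, the sizes. Let $T=R_s^{d+1}$ if $s\ge1$ and $T=1$ if $s=0$. For $s\ge1$ and $|n_{ij}|\le2R_i$, expanding the determinant gives $q\le s!\,(2R_s)^s$. By Cramer's rule, $qa_{i,p}$ is up to sign the determinant of $N[I_0,J_0]$ with row $p$ replaced by row $i$, so it is an integer of absolute value at most $s!\,2^sR_s^{s-1}R_i$. Since $R_{s+1}\ge R_s^A\ge R_s^{d+1}$, we get for $r_B$ large, in all cases,
$$q\le T,\qquad qa_i\in\mathbb Z^s,\qquad|qa_i|_\infty\le TR_i,\qquad T\le R_{s+1}.\tag{10}$$

### Combinations that see only $c$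

**Step 4: construct the vectors $w_h$.** We need coefficients $y_i$ with $\sum y_ia_i=0$ and $\sum y_ia_i^Ta_i=0$, because by (9) these kill $\sum y_in_{ij}$ and $\sum y_in_{ij}^2$ for every later $j$. So we linearize: let $m=s+\frac{s(s+1)}2\le m_d$ and
$$\varphi(i)=\big(a_i,\ (a_{i,p}\,a_{i,p'})_{p\le p'}\big)\in\mathbb Q^m\qquad(s<i\le k'-s).$$
By (10), $q^2\varphi(i)\in\mathbb Z^m$, with entries at most $T^2R_i^2$ in absolute value. Let $\mathrm{Ind}$ be the set of $i$ in this range with $\varphi(i)\notin\operatorname{span}\{\varphi(l):s<l<i\}$; then $|\mathrm{Ind}|\le m$. Call $h\in[s+2,k'-s]$ dependent if $h\notin\mathrm{Ind}$, and then let $\mathrm{Ind}_h=\{i\in\mathrm{Ind}:i<h\}$. The vectors $\varphi(i)$, $i\in\mathrm{Ind}_h$, form a basis of $\operatorname{span}\{\varphi(l):s<l<h\}$, which contains $\varphi(h)$. So there are unique $z_i$ with $\varphi(h)=\sum_{i\in\mathrm{Ind}_h}z_i\varphi(i)$.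

To bound $z_i$, multiply by $q^2$ and pick $|\mathrm{Ind}_h|$ coordinates in which the vectors $q^2\varphi(i)$, $i\in\mathrm{Ind}_h$, have a nonzero minor; it is an integer, so of absolute value $\ge1$. Cramer's rule and $T\le R_{s+1}\le R_{h-1}$ give, for $r_B$ large,
$$|z_i|\le m!\,(T^2R_{h-1}^2)^{m-1}\,T^2R_h^2\le m!\,R_{h-1}^{6m}R_h^2\le R_{h-1}^{C_1}R_h^2.\tag{11}$$
Put $y_h=1$ and $y_i=-z_i$ for $i\in\mathrm{Ind}_h$, and
$$w_h=\sum_iy_iv_i,\qquad\rho_h=\sum_iy_iR_i^2,$$
with sums over $\mathrm{Ind}_h\cup\{h\}$. By construction $\sum y_ia_i=0$ and $\sum y_ia_i^Ta_i=0$. If $s=0$, then $m=0$, $\mathrm{Ind}=\emptyset$ and $w_h=v_h$.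

**Step 5: for $j>h$, the product $2w_h\cdot v_j$ is almost the constant $\rho_h$.** Let $h$ be dependent and $h<j\le k'$. All indices in the sums lie in $(s,k'-s]$ and are less than $j$, so by (9)
$$\sum y_in_{ij}=\Big(\sum y_ia_i\Big)g_j=0,\qquad\sum y_in_{ij}^2=g_j^T\Big(\sum y_ia_i^Ta_i\Big)g_j=0.$$
Summing (7) with weights $y_i$, and using (11) and $R_i\le R_h$, we get for $r_B$ large
$$2w_h\cdot v_j=\rho_h+\eta_{hj},\qquad|\eta_{hj}|\le C(m+1)R_{h-1}^{C_1}R_h^3R_j^{-3}\le R_h^{C_2}R_j^{-3}.\tag{12}$$

**Step 6: at $j=h$, the product differs from $\rho_h$ by a rational minus $c$.** There is no integer $n_{hh}$ in the construction, but (9) predicts one: set $n_{hh}:=a_hg_h\in q^{-1}\mathbb Z$. By (9) for $i<h$ together with $y_h=1$,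
$$\sum_{i<h}y_in_{ih}=\Big(\sum_{i<h}y_ia_i\Big)g_h=-n_{hh},\qquad\sum_{i<h}y_in_{ih}^2=-n_{hh}^2 .$$
Use (7) for $i<h$, the exact value $v_h\cdot v_h=R_h^2$, and then $R_h^2=\beta_h^2-c+O(R_h^{-2})$:
$$\begin{aligned}2w_h\cdot v_h&=(\rho_h-R_h^2)-2\beta_hn_{hh}+n_{hh}^2+\sum_{i<h}y_i\varepsilon_{ih}+2R_h^2\\&=\rho_h+(\beta_h-n_{hh})^2-c+\eta_{hh},\end{aligned}$$
where, since $|\varepsilon_{ih}|\le CR_{h-1}R_h^{-3}$ for $i<h$, for $r_B$ large,
$$|\eta_{hh}|\le O(R_h^{-2})+CmR_{h-1}^{C_1}R_h^2\cdot R_{h-1}R_h^{-3}\le R_{h-1}^{C_2}R_h^{-1}\le R_{h-1}^{C_2-A}\le\tfrac12R_{h-1}^{-C_3}.$$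
The last inequality uses $A\ge C_2+C_3+1$ and $R_{h-1}\ge2$. Now $(\beta_h-n_{hh})^2$ is a rational number with denominator $q^2$, and $q\le T\le R_{h-1}$. The hypothesis on $c$ gives
$$|(\beta_h-n_{hh})^2-c|\ge\kappa q^{-2\mu}\ge\kappa R_{h-1}^{-2\mu}\ge2R_{h-1}^{-C_3}$$
as soon as $r_B\ge2/\kappa$. Thus
$$|2w_h\cdot v_h-\rho_h|\ge\tfrac32R_{h-1}^{-C_3}.\tag{13}$$

Let us see what this says for a chain on a half-line, $v_i=R_ie$ with $e$ a unit vector. Then $R_j-|v_j-v_i|=R_i$, so $n_{ij}=R_i+O(R_j^{-1})$, while $\beta_i=R_i+O(R_i^{-1})$; two integers that differ by $O(R_i^{-1})$ coincide for $r_B$ large, so $n_{ij}=\beta_i$ for all $j>i$. All $1\times1$ minors are nonzero and all $2\times2$ minors with $I<J$ vanish, as the columns of $N[I,J]$ are equal. So $s=1$, $g_j=\beta_1$, $a_i=\beta_i/\beta_1$, and $n_{hh}=a_hg_h=\beta_h$. The rational number $(\beta_h-n_{hh})^2$ is $0$, and only $-c$ is left over, as in Proposition L. One can also see the coefficients. Here $\varphi(i)=(\beta_i/\beta_1,\beta_i^2/\beta_1^2)$, the indices $2,3$ form $\mathrm{Ind}$, and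 for $h=4$
$$z_2=\frac{\beta_4(\beta_3-\beta_4)}{\beta_2(\beta_3-\beta_2)},\qquad z_3=\frac{\beta_4(\beta_4-\beta_2)}{\beta_3(\beta_3-\beta_2)}$$
solve $z_2\beta_2+z_3\beta_3=\beta_4$ and $z_2\beta_2^2+z_3\beta_3^2=\beta_4^2$, as one checks by substitution. So coefficients of order $R_h^2$, up to powers of earlier radii, do occur.

This size explains why (2) is assumed with the term $c_2\beta^{-2}$ and not just with an error $O(\beta^{-2})$. With only (3), the error in (7) would be $O(R_j^{-2})$, and the sum $\sum y_i\varepsilon_{ih}$ in Step 6 would be bounded only by a power of $R_{h-1}$, which does not let us see $c$. The extra factor $R_j^{-1}$ is what the term $c_2\beta^{-2}$ buys, and the next step will use it again.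

### A singular matrix dominated by its diagonal

**Step 7: choose $d+1$ dependent indices and form the matrix.** The interval $[s+2,k'-s-1]$ contains $k'-2s-2$ integers, at most $m$ of which lie in $\mathrm{Ind}$. Since $s\le d$,
$$k'-2s-2-m=4d+1-3s+\tfrac{d(d+1)}2-\tfrac{s(s+1)}2\ge d+1,$$
so there are dependent $h_1<\dots<h_{d+1}<k'$. Put $X_a=R_{h_a}$. Then $R_{h_a-1}\le X_a^{1/A}$, $X_a\le X_b^{1/A}$ for $a<b$, and $R_{k'}\ge X_a^A$ for all $a$. Let
$$P_{ab}=2w_{h_a}\cdot(v_{h_b}-v_{k'})\qquad(1\le a,b\le d+1).$$
Subtracting $v_{k'}$ removes the constants $\rho_{h_a}$. The matrix $P$ consists of inner products of vectors in $\mathbb R^d$, so its rank is at most $d$ and $\det P=0$.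

**Step 8: estimate the entries.** We treat the three positions separately.

Above the diagonal, $b>a$: by (12),
$$|P_{ab}|=|\eta_{h_ah_b}-\eta_{h_ak'}|\le2X_a^{C_2}X_b^{-3}\le2X_b^{-3+C_2/A}.\tag{14}$$

On the diagonal: $P_{aa}=(2w_{h_a}\cdot v_{h_a}-\rho_{h_a})-\eta_{h_ak'}$, and
$$|\eta_{h_ak'}|\le X_a^{C_2}R_{k'}^{-3}\le X_a^{C_2-3A}\le X_a^{-C_3-1}\le\tfrac12R_{h_a-1}^{-C_3},$$
since $3A\ge C_2+C_3+1$, $X_a\ge R_{h_a-1}$ and $X_a\ge2$. With (13),
$$|P_{aa}|\ge\tfrac32R_{h_a-1}^{-C_3}-\tfrac12R_{h_a-1}^{-C_3}=R_{h_a-1}^{-C_3}\ge X_a^{-C_3/A}.\tag{15}$$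

Below the diagonal, $b<a$: write $h=h_a$, so $R_{h_b}\le R_{h-1}$. By (11), $|w_h|\le R_h+mR_{h-1}^{C_1+1}R_h^2$ and $|\rho_h|\le R_h^2+mR_{h-1}^{C_1+2}R_h^2$; and $|\eta_{hk'}|\le1$. Hence
$$|2w_h\cdot v_{h_b}|\le2\big(R_h+mR_{h-1}^{C_1+1}R_h^2\big)R_{h-1},\qquad|2w_h\cdot v_{k'}|\le|\rho_h|+1\le R_h^2+mR_{h-1}^{C_1+2}R_h^2+1 .$$
The sum is at most $(3m+4)R_{h-1}^{C_1+2}R_h^2$, so for $r_B$ large
$$|P_{ab}|\le R_{h-1}^{C_2}R_h^2\le X_a^{2+C_2/A}.\tag{16}$$

So entries below the diagonal may be large, roughly $X_a^2$, but those above are roughly $X_b^{-3}$ or smaller. Every permutation other than the identity that uses a large entry must also use a small one in the column of the same top index, and $2-3<0$.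

**Step 9: the identity permutation dominates $\det P$.** Let $\sigma\ne\mathrm{id}$ be a permutation of $\{1,\dots,d+1\}$, $F$ the set of its non-fixed points, and $D=\max F$. We bound $\prod_{a\in F}|P_{a\sigma(a)}|/|P_{aa}|$ factor by factor.

* For $a=D$: $\sigma(D)\in F$ and $\sigma(D)\ne D$, so $\sigma(D)<D$. By (16) and (15) the factor is at most $X_D^{2+(C_2+C_3)/A}$.
* For $a=\sigma^{-1}(D)$: this $a$ differs from $D$ and lies in $F$, so $a<D$. By (14) and (15) the factor is at most $2X_D^{-3+C_2/A}X_a^{C_3/A}\le2X_D^{-3+(C_2+C_3)/A}$.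
* For each of the at most $d-1$ remaining $a\in F$: $a<D$. If $\sigma(a)<a$, use (16). If $\sigma(a)>a$, then (14) gives $|P_{a\sigma(a)}|\le2$, as $C_2/A\le3$. In both cases the factor is at most $2X_a^{2+(C_2+C_3)/A}\le2X_a^3\le2X_D^{3/A}$, because $(C_2+C_3)/A\le1$ and $X_a\le X_D^{1/A}$.

Multiplying, and using $A\ge4C_2+4C_3+6d$,
$$\prod_{a\in F}\frac{|P_{a\sigma(a)}|}{|P_{aa}|}\le2^dX_D^{-1+(2C_2+2C_3+3d)/A}\le2^dX_D^{-1/2}\le2^dr_B^{-1/2}.$$
By (15), $\prod_a|P_{aa}|>0$. Summing over the fewer than $(d+1)!$ permutations $\sigma\ne\mathrm{id}$,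
$$|\det P|\ge\prod_a|P_{aa}|\,\big(1-(d+1)!\,2^d\,r_B^{-1/2}\big)>0$$
for $r_B$ large. This contradicts $\det P=0$ and proves Proposition B. With Proposition A and the reduction in Section 3 it proves Theorem 2, and by Section 2 also Theorems 1 and 3. $\blacksquare$
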